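# Poorman bidding with whole coins: the threshold is linear up to a constant

## 1. The bound $t_vB-C_G\le T_v(B)\le\lceil t_vB\rceil$

Two players, P1 and P2, move a token on a finite directed graph $G$ that has a target vertex. In each turn they bid for the right to move, and the higher bidder pays its bid to the bank. P1 wants to reach the target. Let $T_v(B)$ be the least integer budget with which P1 wins from $v$ against a budget $B$ when all bids are integers. Let $t_v\in[0,\infty]$ be the critical ratio (P1's budget over P2's budget) when bids may be arbitrary nonnegative reals. Section 2 makes all of this precise.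

The theorem needs one constant per game. Let $0=\tau_0<\tau_1<\dots<\tau_m$ be the distinct finite values of $t$ in the game ($\tau_0=0$ is the value at the target). If $m\ge 1$ let $\delta=\min_i(\tau_i-\tau_{i-1})$, and if $m\ge2$ let $q=\tau_2/(1+\tau_2)\in(0,1)$. Put
$$d_0=\sum_{k=0}^{m-2}q^{-k}\quad(d_0=0\text{ if }m\le1),\qquad C_G=d_0\Bigl(1+\frac{\tau_m}{\delta}\Bigr)\quad(C_G=0\text{ if }m=0). \tag{1}$$

**Theorem A.** For every game $G$, every vertex $v$ with $t_v<\infty$, and every $B\in\mathbb N$,
$$t_vB-C_G\;\le\;T_v(B)\;\le\;\lceil t_vB\rceil. \tag{2}$$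
In particular $T_v(B)\ge t_vB-\frac{C_G}{\log 2}\log B$ for all $B\ge2$. If $m\le1$, then $T_v(B)=\lceil t_vB\rceil$ exactly.

**Theorem B.** For every $n$ there are a game, even one whose graph is a DAG (a directed acyclic graph), and a vertex $v$ such that $T_v(B)\le t_vB-n/2$ for infinitely many $B$.

The question behind these theorems is a conjecture that comes from "Reachability Poorman Discrete-Bidding Games" by Guy Avni, Tobias Meggendorfer, Suman Sadhukhan, Josef Tkadlec and Đorđe Žikelić (arXiv:2307.15218, 2023). It says that in any game and at any vertex $v$ with $t_v<\infty$,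
$$t_v\cdot B_2-\mathcal O(\log B_2)\le T_v(B_2),$$
that is, there is a constant $C$, allowed to depend on the game and on $v$, with $T_v(B_2)\ge t_vB_2-C\log B_2$ for all sufficiently large $B_2$. Theorem A says that the conjecture is true, and that the logarithm can be replaced by a constant depending only on the game. Since $T_v(B)$ is an integer, (2) also gives $\lceil t_vB\rceil-C\le T_v(B)\le\lceil t_vB\rceil$ with $C=\lceil C_G\rceil$. Theorem B says that this constant cannot be chosen once for all games.

## 2. The discrete game, the continuous game, and what a threshold is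

**The discrete game.** Let $G=(V,E)$ be a finite directed graph with a designated target, which I write $\top$. For $v\in V$ let $N(v)=\{v':(v,v')\in E\}$ be its set of successors. Both players hold budgets that are nonnegative integers. The play ends as soon as the token reaches $\top$, and P1 wins. A vertex other than $\top$ without outgoing edges is a *sink*; reaching it ends the play, and P2 wins. I write $\bot$ for a sink.

At any other vertex both players simultaneously submit integer bids between $0$ and their current budgets. The higher bidder pays its bid to the bank and moves the token along an outgoing edge; the lower bidder pays nothing. Ties go to P1, who then moves and pays. P1 wins if and only if the token eventually visits $\top$; in particular, an infinite play is a win for P2.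

**Strategies.** A strategy for P1 is a deterministic map from histories to pairs (bid, successor to move to if the bid wins). It is winning if every play consistent with it is won. A *configuration* $(v,B_1,B_2)$ records the vertex and the two budgets. "P1 wins from a configuration" means that P1 has a winning strategy there. "P2 wins" is used only through its consequence that P1 has no winning strategy.

**The threshold.** $T_v(B)$ is the least integer $B_1$ such that P1 wins from $(v,B_1,B)$. So $T_\top(B)=0$, and we put $T_v(B)=\infty$ if $\top$ cannot be reached from $v$.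

Two monotonicity facts will be used without comment. First, if P1 wins with budget $B_1$, then P1 wins with any larger budget, by never touching the extra coins. Second, if P1 wins against $B$, then P1 wins against any smaller $B'$: every play in which P2 spends at most $B'$ is also possible when P2 owns $B$, so the same strategy works. Hence P1 wins from $(v,B_1,B)$ if and only if $B_1\ge T_v(B)$, and $T_v$ is nondecreasing. The same reasoning applies to real budgets.

**The threshold ratio.** In the continuous game budgets and bids are arbitrary nonnegative reals. The number $t_v\in[0,\infty]$ is such that P1 wins from $v$ if $B_1/B_2>t_v$ and P2 wins if $B_1/B_2<t_v$. The target has ratio $0$, and any vertex from which the target is unreachable, for instance a sink, has ratio $\infty$. We assume nothing else about the continuous game.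

For a non-target $v$ with a successor, write
$$t^+=t_v^+=\max_{v'\in N(v)}t_{v'},\qquad t^-=t_v^-=\min_{v'\in N(v)}t_{v'}.$$
In DAGs the ratios satisfy
$$t_v=\frac{t^+}{1+t^+}\,(1+t^-),\qquad\text{read as } t_v=1+t^-\text{ when }t^+=\infty. \tag{3}$$
Section 4 proves this on all graphs, for every vertex of finite ratio.

**Example.** Let $a$ have successors $\top$ and $\bot$. With real bids, P1 wins at once if $B_1>B_2$, and P2 wins at once if $B_1<B_2$; so $t_a=1$. With integer bids P1 wins exactly when $B_1\ge B_2$, because of the tie rule; so $T_a(B)=B$. Here the upper bound in (2) is attained.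

**Example.** Let $h$ have successors $\top$ and $a$. By (3), $t_h=\frac12\cdot 1=\frac12$. Take $B=3$, so $t_hB=1.5$. With a single coin P1 nevertheless wins: P1 bids $1$; if P2 bids at most $1$, P1 moves to $\top$; if P2 bids $2$ or $3$, then P2 has at most $1$ coin left, and P1, who has paid nothing, wins at $a$ by bidding $1$. So $T_h(3)\le1<1.5$. To overbid P1, P2 must pay one whole coin more than P1's bid, and this helps P1. The theorem bounds the total of such gains.

## 3. One turn of the discrete game, and four small games by hand

To compute small cases we need the recursion that one turn gives.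

**Lemma 1.** Let $v$ be a non-target vertex with a successor. Put $T^-(B)=\min_{u\in N(v)}T_u(B)$ and $T^+(B)=\max_{u\in N(v)}T_u(B)$ for $B\ge0$, and $T^+(x)=0$ for $x<0$. Then
$$T_v(B)=\min_{b\ge0}\ \max\{\,T^-(B)+b,\ T^+(B-b-1)\,\}. \tag{4}$$
If some successor of $v$ cannot reach the target, then $T_v(B)=T^-(B)+B$.

*Proof.* P1 wins from $(v,B_1,B)$ if and only if there are a bid $b\in[0,B_1]$ and a successor $u$ such that every reply of P2 leads to a configuration from which P1 wins. A reply $c\le b$ leads to $(u,B_1-b,B)$; P2 has paid nothing. A reply $c$ with $b+1\le c\le B$ leads to $(u',B_1,B-c)$ with $u'\in N(v)$ chosen by P2. So P1 needs $B_1-b\ge T_u(B)$, where the best choice of $u$ gives $T^-(B)$. P1 also needs $B_1\ge T_{u'}(B-c)$ for all such $c$ and $u'$. Since each $T_{u'}$ is nondecreasing, the strongest of these conditions is the one with $c=b+1$, namely $B_1\ge T^+(B-b-1)$; if $b+1>B$ there is no condition, which the convention $T^+(x)=0$ for $x<0$ expresses. Finally, $B_1\ge T^-(B)+b$ implies $b\le B_1$. This is (4).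

If a successor cannot reach the target, then $T^+(x)=\infty$ for all $x\ge0$. So only $b\ge B$ can give a finite value, and $b=B$ is the best such choice. $\square$

**Game 1.** $a\to\{\top,\bot\}$ gives $T_a(B)=B$ and $t_a=1$, as above. The finite ratios are $0,1$, so $m=1$ and $C_G=0$.

**Game 2.** $h\to\{\top,a\}$. By (4), $T_h(B)=\min_b\max\{b,\max(B-b-1,0)\}$. The bid $b=\lfloor B/2\rfloor$ satisfies $b\ge B-b-1$ and gives the value $\lfloor B/2\rfloor$. A larger bid gives more, and a smaller bid gives at least $B-\lfloor B/2\rfloor\ge\lfloor B/2\rfloor$. So $T_h(B)=\lfloor B/2\rfloor$, while $t_h=\frac12$. The ratios are $0,\frac12,1$, so $m=2$, $d_0=1$, $\delta=\frac12$ and $C_G=1\cdot(1+2)=3$.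

**Game 3.** $w\to\{a,\bot\}$ and $g\to\{a,w\}$. By Lemma 1, $T_w(B)=2B$, and by (3) $t_w=2$ and $t_g=\frac23\cdot2=\frac43$. For $B\ge0$ write $B=3s+r$ with $r\in\{0,1,2\}$. In (4) for $g$, the bid $b=s$ gives $\max\{4s+r,\,2(2s+r-1)\}=4s+r$ when $2s+r-1\ge0$, and otherwise (for $B=0$) the value $0=4s+r$. Larger bids give more, and smaller bids give at least $2(B-s)=4s+2r\ge4s+r$. So $T_g(B)=4s+r=\lfloor\frac43B\rfloor$.

**Game 4 (a cycle).** $x\to\{a,y\}$ and $y\to\{x,\bot\}$, with $a$ as in Game 1. Lemma 1 gives $T_y(B)=T_x(B)+B$ and
$$T_x(B)=\min_b\max\{B+b,\ T_y(B-b-1)\},$$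
where $T_y$ is to be read as $0$ at negative arguments. The right side refers to $T_x$ only at arguments smaller than $B$, so we can compute upward from $T_x(0)=0$. For instance, $T_x(3)$: the bid $0$ gives $\max\{3,T_y(2)\}=\max\{3,4\}=4$, and any bid $b\ge1$ gives at least $4$; so $T_x(3)=4$.

| $B$ | 0 | 1 | 2 | 3 | 4 | 5 | 6 | 7 | 8 |
|---|---|---|---|---|---|---|---|---|---|
| $T_x(B)$ | 0 | 1 | 2 | 4 | 5 | 7 | 8 | 9 | 11 |
| $T_y(B)$ | 0 | 2 | 4 | 7 | 9 | 12 | 14 | 16 | 19 |

What is $t_x$? If (3) holds on this cyclic graph, then $t_y=1+t_x$ and $t_x=\frac{1+t_x}{2+t_x}\cdot2$, so $t_x^2=2$ and $t_x=\sqrt2$. In the table $T_x(B)$ is $\sqrt2\,B$ rounded down. To use (3) here we must first prove it.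

## 4. The equation for $t_v$ on graphs with cycles

For a non-target $v$ with a successor and $t^+<\infty$ put
$$\lambda=\frac{t^+-t^-}{1+t^+}\in[0,1),\qquad p=\frac{t^+}{1+t^+}.$$
Then $1-\lambda=\frac{1+t^-}{1+t^+}>0$ and
$$p(1+t^-)=t^-+\lambda=t^+(1-\lambda). \tag{5}$$
Indeed $t^+(1-\lambda)=\frac{t^+(1+t^-)}{1+t^+}=p(1+t^-)$, and $t^-+\lambda=\frac{t^-+t^-t^++t^+-t^-}{1+t^+}=\frac{t^+(1+t^-)}{1+t^+}$. The fraction $\lambda$ is the part of P2's budget that P1 should bid: if P1 wins, the budget $(t^-+\lambda)B_2$ drops to $t^-B_2$; if P2 wins by paying $\lambda B_2$, then P1 still owns $t^+$ times what P2 has left.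

**Lemma 2.**
(a) $t_v<\infty$ if and only if the target is reachable from $v$.
(b) For every non-target $v$ with a successor and $t_v<\infty$: $t^-<\infty$, and $t_v=p(1+t^-)$ if $t^+<\infty$, while $t_v=1+t^-$ if $t^+=\infty$.

*Proof of (a).* If the target is unreachable, $t_v=\infty$ is given. If it is at distance $0$, then $v=\top$ and $t_v=0$. If it is at distance $n\ge1$ and $B_1>nB_2$, P1 bids $B_1/n>B_2$ in each of $n$ turns and walks to the target along a shortest path. So P1 wins at every ratio above $n$, hence $t_v\le n$.

*Proof of (b).* By (a) the target is reachable from $v$, hence from some successor, so $t^-<\infty$. Let $R$ be the claimed value of $t_v$, which is finite.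

**Step 1: $t_v\le R$.** We show that P1 wins in the continuous game whenever $B_2>0$ and $B_1>RB_2$. This excludes $R<t_v$, since at a ratio strictly between them P2 would win too.

Suppose $t^+=\infty$. P1 bids $B_2+\varepsilon$ with $\varepsilon>0$ so small that $B_1-B_2-\varepsilon>t^-B_2$. P1 wins the bid, moves to a successor of ratio $t^-$, and wins from there.

Suppose $t^+<\infty$. P1 bids $b=\lambda B_2+\varepsilon$ with $\varepsilon>0$ and $B_1-b>t^-B_2$; this is possible because $B_1>(t^-+\lambda)B_2$. If P1 wins the bid, P1 moves to a successor of ratio $t^-$ and wins from there. If P2 wins the bid with some $c\ge b$ and moves to $u$, then $c>\lambda B_2$, and by (5)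
$$B_1>t^+(1-\lambda)B_2\ge t^+(B_2-c)\ge t_u(B_2-c).$$
If $c<B_2$, P1 wins from $u$. If $c=B_2$, then P2 has nothing left and $B_1>0$. Since $t_u<\infty$, P1 wins from $u$ against every sufficiently small positive P2 budget, hence also against budget $0$.

**Step 2: $t_v\ge R$.** We show that P1 has no winning strategy when $B_2>0$ and $B_1<RB_2$. This excludes $t_v<R$, since at a ratio strictly between them P1 would win. Let $b\le B_1$ be P1's first bid.

Suppose $t^+=\infty$. If $b<B_2$, P2 bids $B_2$, wins, and moves to a vertex of ratio $\infty$, from which the target is unreachable by (a). If $b\ge B_2>0$, P2 bids $0$ and loses the bid; P1 moves to some $u$ with $B_1-b<(1+t^-)B_2-B_2=t^-B_2\le t_uB_2$, so P1's continuation is not winning.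

Suppose $t^+<\infty$ and $b<\lambda B_2$. P2 bids $\lambda B_2$ and moves to $u$ with $t_u=t^+$. P2 keeps $(1-\lambda)B_2>0$, and $B_1<RB_2=t^+(1-\lambda)B_2$ by (5), so P2 wins.

Suppose $t^+<\infty$, $\lambda>0$ and $b\ge\lambda B_2$. Then $b>0$; P2 bids $0$ and loses the bid. For the vertex $u$ chosen by P1, $B_1-b<(t^-+\lambda)B_2-\lambda B_2=t^-B_2\le t_uB_2$, and P1's continuation is not winning.

Suppose $t^+<\infty$ and $\lambda=0$. Then $t^+=t^-=R$, and P2 bids $0$. Whoever moves, the new vertex has ratio $t^-$, P2 still owns $B_2$, and P1 owns at most $B_1<t^-B_2$. $\square$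

The proof did not depend on how ties are broken in the continuous game. Two consequences are used below. If $t_v<\infty$ and $v\neq\top$, then $v$ has a successor. And for such $v$,
$$t_v=t^-\ \text{ if }t^+=t^-<\infty,\qquad t_v>t^-\ \text{ in all other cases}, \tag{6}$$
because $t_v=t^-+\lambda$ with $\lambda>0$ if $t^-<t^+<\infty$, and $t_v=1+t^-$ if $t^+=\infty$.

In Game 4 we now know $t_x=\sqrt2$ and $t_y=1+\sqrt2$. At $x$, $p=\frac{1+\sqrt2}{2+\sqrt2}=\frac1{\sqrt2}$ and $\lambda=\frac{\sqrt2}{2+\sqrt2}=\sqrt2-1$.

## 5. The upper bound: P1 rounds the continuous bid down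

Let $t_v<\infty$, and let $B_1\ge t_vB_2$ be an integer. We give P1 a winning strategy in the discrete game; this proves $T_v(B_2)\le\lceil t_vB_2\rceil$.

**Step 1: keep the invariant $t_v<\infty$ and $B_1\ge t_vB_2$.** Let $v\ne\top$ be the current vertex.

If $t^+=\infty$, P1 bids $B_2\le(1+t^-)B_2=t_vB_2\le B_1$. P1 surely wins the bid, since ties favor P1, and moves to a $u$ with $t_u=t^-$. Then $B_1-B_2\ge t^-B_2$.

If $t^+<\infty$, P1 bids $b=\lfloor\lambda B_2\rfloor\le t_vB_2\le B_1$. If P1 wins the bid, P1 moves to a $u$ with $t_u=t^-$, and $B_1-b\ge(t^-+\lambda)B_2-\lambda B_2=t_uB_2$. If P2 wins with $c$ and moves to $u$, then $c\ge b+1>\lambda B_2$, so $B_1\ge t^+(1-\lambda)B_2\ge t_u(B_2-c)$, and $t_u\le t^+<\infty$.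

**Step 2: make sure that the play ends.** The invariant alone does not force the token to $\top$. So, among the successors of ratio $t^-$, let P1 always pick one at minimal graph distance to the target. Every bid won by P2 costs P2 at least $1$, so P2 wins finitely many bids. After the last of them P1 makes every move. If $t_v>t^-$, the move strictly decreases $t$. Otherwise, by (6), all successors have ratio $t_v$, so the one next on a shortest path to $\top$ is available, and the distance drops by $1$. So the pair ($t$, distance) decreases lexicographically in a finite set, and the play ends. It cannot end in a sink, because all visited vertices have finite ratio. It ends at the target. $\square$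

## 6. A uniform constant leaks $p$ in a turn

For the lower bound, P2 needs an invariant that P1 cannot break. The first thing to try mirrors Section 5: fix $C\ge0$ and let P2 maintain
$$B_1<t_vB_2-C. \tag{7}$$
Consider a vertex with $t^-<t^+<\infty$, and let P1 bid $b$. P2 has two natural replies: bid $0$ and let P1 go to a vertex of ratio $t^-$, or bid $b+1$ and go to a vertex of ratio $t^+$. If both break (7), then
$$B_1-b\ge t^-B_2-C,\qquad B_1\ge t^+(B_2-b-1)-C .$$
Multiply by $p$ and $1-p$ and add. Since $(1-p)t^+=p$, the terms $-pb$ cancel, and we get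
$$B_1\ \ge\ p(1+t^-)B_2-p-C\ =\ t_vB_2-C-p .$$
This does not contradict (7). The extra $-p$ comes from the extra coin in $b+1$, and it is not an artifact of the computation.

In Game 3 at $g$, let $C\ge0$ be an integer, $B_2=3s+2$ with $3s+2\ge C$, $B_1=4s+2-C$, and let P1 bid $s$ and choose $a$. Then (7) holds, because $\frac43B_2=4s+\frac83$. If P2 bids at most $s$, the token goes to $a$ with $B_1-s=3s+2-C=t_aB_2-C$, and (7) fails. If P2 bids $s+1$ and moves to $w$, then $t_w(B_2-s-1)-C=4s+2-C=B_1$, and (7) fails. Moving to $a$, or bidding more, is worse for P2. For $C=0$ there is no other way out: $T_g(3s+2)=4s+2$, so P1 really wins.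

So the constant must vary with the vertex: replace $C$ by $C(v)$. In a DAG this is enough. If $C(v)\ge1+\max_{u\in N(v)}C(u)$, the computation above, with $\max_uC(u)$ as the constant on the right, gives $B_1\ge t_vB_2-\max_uC(u)-p$, which contradicts $B_1<t_vB_2-C(v)$ because $p<1$. On a cycle this breaks down. In Game 4 it asks for $C(x)\ge p+C(y)$ at $x$. At $y$, when P1 bids exactly $B_2$, P2 cannot overbid and has to let P1 return to $x$ with $B_1-B_2<t_xB_2-C(y)$, which is the invariant at $x$ for all possible budgets only if $C(y)\ge C(x)$. The two requirements contradict each other.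

Charging the leak turn by turn gives a logarithm here. In the continuous game, start at $x$ with $B_1=\sqrt2B_2$, let P1 bid $\lambda B_2$ at $x$ and let P2 pay the same amount and move to $y$, and then let P1 pay P2's whole remaining budget to return to $x$. P2 is left with $(1-\lambda)B_2=(2-\sqrt2)B_2$, and P1 with $\sqrt2B_2-(2-\sqrt2)B_2=(2\sqrt2-2)B_2=\sqrt2\,(2-\sqrt2)B_2$. So the ratio is again $\sqrt2$, and each loop multiplies P2's budget by $2-\sqrt2<1$. The budget falls below $1$ after about $\log B_2/\log\frac1{2-\sqrt2}$ loops, and a fixed charge per loop adds up to a multiple of $\log B_2$.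

## 7. Weights that depend only on the ratio

The breakdown came from replacing a weighted average by a maximum. With weights $C(v)$ the two failures, combined with $p$ and $1-p$, contradict the invariant as soon as
$$C(v)\ \ge\ p\bigl(1+C(u^-)\bigr)+(1-p)\,C(u^+),$$
where $u^\pm$ are the successors of ratio $t^\pm$. In Game 4 we now need $C(x)\ge p(1+C(a))+(1-p)C(y)$ and $C(y)\ge C(x)$. These are compatible: $C(a)=0$, $C(x)=C(y)=1$ gives equality in both.

How do we find such weights in every graph? At a vertex with $t^+=t^-<\infty$, P2 will bid $0$, and the weight must not increase along any edge; around a cycle of such vertices it must be constant. This suggests making the weight a function of $t_v$ alone. At a vertex with $t^-<t^+<\infty$ we have $t^-<t_v<t^+$, so the inequality relates three values in strict order. Whatever the cycles of the graph are, it is then a kind of concavity condition on a function on the ordered set $\tau_0<\dots<\tau_m$, and there is nothing circular in it.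

Assume $m\ge1$. Put $d_m=d_{m-1}=0$ and
$$d_{i-1}=1+\frac{d_i}{q}\qquad(i=m-1,\dots,1),\qquad \eta_i=d_0-d_i. \tag{8}$$
For $m\ge2$ this gives $d_{m-2}=1$, $d_{m-3}=1+q^{-1}$, and so on down to $d_0=\sum_{k=0}^{m-2}q^{-k}$, as in (1); for $m=1$ it gives $d_0=0$. Since $0<q<1$, the sequence $(d_i)$ is nonincreasing, and $d_{i-1}\ge1$ for $1\le i\le m-1$. Hence
$$0=\eta_0\le\eta_1\le\dots\le\eta_m=d_0 .$$

**Lemma 3.** If $0\le j<i<k\le m$ and $p=\tau_k/(1+\tau_k)$, then
$$\eta_i\ \ge\ p(1+\eta_j)+(1-p)\eta_k. \tag{9}$$

*Proof.* Substitute $\eta=d_0-d$. The terms $d_0$ cancel, and (9) becomes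
$$d_i\le p(d_j-1)+(1-p)d_k .$$
Since $k\ge2$ and $s\mapsto s/(1+s)$ is increasing, $p\ge q$. Since $1\le i\le m-1$ and $j\le i-1$, we have $d_j\ge d_{i-1}\ge1$. Finally $d_k\ge0$. So the right side is at least $q(d_{i-1}-1)$, which equals $d_i$ by (8). $\square$

The proof shows where (8) comes from: drop the term in $d_k$, take the worst $j=i-1$ and the worst $p=q$, and ask for equality.

**Example.** In Game 4 the ratios are $0,1,\sqrt2,1+\sqrt2$, so $m=3$, $q=\frac{\sqrt2}{1+\sqrt2}=2-\sqrt2$ and $1/q=1+\frac{\sqrt2}2$. Then $(d_0,d_1,d_2,d_3)=(2+\frac{\sqrt2}2,\,1,\,0,\,0)$. The vertices $\top,a,x,y$ get the weights $0,\ 1+\frac{\sqrt2}2,\ 2+\frac{\sqrt2}2,\ 2+\frac{\sqrt2}2$. The weights of $x$ and $y$ exceed that of $a$ by $1$, as in the solution found by hand. Here $\delta=\sqrt2-1$, $\tau_3/\delta=(1+\sqrt2)^2=3+2\sqrt2$ and $C_G=(2+\frac{\sqrt2}2)(4+2\sqrt2)=10+6\sqrt2$, far more than the losses in the table of Section 3, which are all below $1$.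

One difficulty remains. The weight grows with the ratio. If P2 bids $0$, P1 need not go to a successor of ratio $t^-$; P1 may go to some $u$ with $t_u>t^-$, where the weight is larger and the invariant demands more. The gain $(t_u-t^-)B_2$ pays for this when $B_2$ is large. A second constant $D$ in the invariant will guarantee that $B_2$ is large.

## 8. The lower bound

If $m=0$, then $t_v<\infty$ means $t_v=0$, and the lower bound says $T_v(B)\ge0$. Let $m\ge1$. For $t_u=\tau_i$ write $\eta(u)=\eta_i$. Put
$$K=\frac{d_0}{\delta},\qquad D=\tau_mK,\qquad\text{so that } D+d_0=C_G .$$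
P2's invariant is
$$I(v,B_1,B_2):\qquad t_v=\infty,\quad\text{or}\quad t_v<\infty\ \text{ and }\ B_1<t_vB_2-D-\eta(v).$$

**Step 1: what the invariant forces.**

1. $I$ fails at the target: there it would say $B_1<-D-\eta_0\le0$.
2. If $I$ holds with $t_v<\infty$, then $B_2>K$. Otherwise $B_1<t_vB_2-D\le\tau_mK-D=0$, which is impossible.
3. If $I(v,B_1,B_2)$ holds with $t_v<\infty$, so that $v\neq\top$ by item 1, and $t^-=\tau_j$, then for every $u\in N(v)$ with $t_u<\infty$,
$$t_uB_2-\eta(u)\ \ge\ t^-B_2-\eta_j. \tag{10}$$
If $t_u=t^-$ this is an equality. Otherwise $(t_u-t^-)B_2\ge\delta B_2\ge\delta K=d_0\ge\eta(u)-\eta_j$ by item 2.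

By (10), a P1 who has won a bid gains nothing by going elsewhere than to ratio $t^-$.

**Step 2: P2 can always restore the invariant.**

**Lemma 4.** Suppose that $I(v,B_1,B_2)$ holds, $v$ is not a sink, and P1 bids an integer $b\in[0,B_1]$ and chooses some successor. Then P2 has a legal reply after which $I$ holds again.

*Proof.* If $t_v=\infty$, the target is unreachable from $v$, so every successor has ratio $\infty$; P2 bids $0$. Let $t_v<\infty$. By item 1, $v\ne\top$. By Lemma 2, $t^-<\infty$. Let $t^-=\tau_j$.

*Case 1: $t^+=t^-$.* By (6), $t_v=t^-$, and all successors have the same ratio and the same weight as $v$. P2 bids $0$, and P1 wins the bid, also if $b=0$. Then $B_1-b\le B_1<t_vB_2-D-\eta(v)$, so $I$ holds at the new vertex.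

*Case 2: $t^+=\infty$.* Then $t_v=1+t^-$. If $b<B_2$, P2 bids $b+1\le B_2$ and moves to a vertex of ratio $\infty$, where $I$ holds. If $b\ge B_2$, P2 bids $0$, and P1 moves to some $u$. If $t_u=\infty$, then $I$ holds. Otherwise note that $t_v>t^-$ gives $\eta(v)\ge\eta_j$. Hence, using (10) at the end,
$$B_1-b\le B_1-B_2<t^-B_2-D-\eta(v)\le t^-B_2-D-\eta_j\le t_uB_2-D-\eta(u).$$

*Case 3: $t^-<t^+<\infty$.* Let $t^+=\tau_k$. Then $\lambda>0$ and $t^+>0$, so by Lemma 2 and (5) $t_v=t^-+\lambda>t^-$ and $t_v=t^+(1-\lambda)<t^+$. So $t_v=\tau_i$ with $j<i<k$. P2 considers two replies: to bid $0$; or, if $b<B_2$, to bid $b+1$ and move to a successor of ratio $t^+$. Suppose that neither restores $I$.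

If P2 bids $0$, P1 wins the bid and moves to the chosen $u$, which has finite ratio. Failure of $I$ there, together with (10), gives
$$B_1-b\ \ge\ t_uB_2-D-\eta(u)\ \ge\ t^-B_2-D-\eta_j. \tag{11}$$
Failure of the second reply gives
$$B_1\ \ge\ t^+(B_2-b-1)-D-\eta_k. \tag{12}$$
If $b\ge B_2$, the second reply is not available, but (12) holds anyway because its right side is at most $0$.

Now add $p$ times (11) and $1-p$ times (12), where $p=t^+/(1+t^+)$. The left sides add up to $B_1-pb$. Since $(1-p)t^+=p$, the right sides add up to
$$pt^-B_2+p(B_2-b-1)-D-p\eta_j-(1-p)\eta_k .$$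
The terms $-pb$ cancel. With $p(1+t^-)=t_v$ and with (9) we obtain
$$B_1\ \ge\ p(1+t^-)B_2-D-\bigl[p(1+\eta_j)+(1-p)\eta_k\bigr]\ \ge\ t_vB_2-D-\eta_i .$$
Since $\eta_i=\eta(v)$, this contradicts $I(v,B_1,B_2)$. $\square$

**Step 3: conclude.** Let $t_v<\infty$ and $B_1<t_vB_2-C_G$. Since $D+\eta(v)\le D+d_0=C_G$, the invariant $I$ holds at the start. Fix any strategy of P1. In each turn its bid and its chosen successor are determined by the history, so Lemma 4 yields, turn by turn, a play consistent with this strategy along which $I$ always holds. By item 1 this play never visits the target: it ends in a sink or goes on forever, and P2 wins it. So the strategy is not winning, and $T_v(B_2)\ge t_vB_2-C_G$ for all $B_2$.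

Together with Section 5 this proves (2). For $B\ge2$ we have $\log B\ge\log2$, so $C_G\le\frac{C_G}{\log2}\log B$, and the conjecture follows. If $m\le1$, then $C_G=0$, and since $T_v(B)$ is an integer with $t_vB\le T_v(B)\le\lceil t_vB\rceil$, we get $T_v(B)=\lceil t_vB\rceil$. This completes the proof of Theorem A. $\blacksquare$

## 9. Stacking gadgets: no constant serves all games

Game 3 turns the vertex $a$, which has no loss, into the vertex $g$, which loses $\frac23$ when $B\equiv2\pmod 3$. Theorem B repeats this construction so that the losses add up. The losses occur only on certain residue classes, so we must make sure that the classes used at successive levels are compatible. For this reason the induction carries a residue class along.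

**Lemma 5.** For each $n\ge0$ there are a DAG game, a vertex $v$ with rational $t_v$, a rational $e\ge n/2$, and integers $N\ge1$ and $r$ with $\gcd(r,N)=1$, such that $T_v(B)=t_vB-e$ for all sufficiently large $B\equiv r\pmod N$.

*Proof.* Induction on $n$. For $n=0$ take $v=a$ from Game 1: $T_v(B)=B$, $t_v=1$, $e=0$, $N=1$, $r=0$. Now suppose that the data for $n$ are given, and write $t_v=\alpha=A/Q$ with integers $Q\ge1$, $A\ge0$.

**Step 1: choose the size $k$ of the gadget.** The number $N$ and the primes that divide $Q+A$ but not $N$ are pairwise coprime. Since $r$ is invertible modulo $N$, the Chinese remainder theorem gives an integer $k\ge1$ with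
$$kr\equiv-1\pmod N,\qquad k\equiv1\pmod\ell\ \text{ for every prime } \ell\mid Q+A,\ \ell\nmid N .$$
Then $\gcd(k,N)=1$ by the first congruence. Also $\gcd(k,Q+A)=1$: a prime divisor of $Q+A$ either divides $N$, and then it does not divide $k$, or it leaves $k\equiv1$.

**Step 2: build the gadget.** Put $w_0=v$, add vertices $w_i\to\{w_{i-1},\bot\}$ for $1\le i\le k$, and add $v'\to\{v,w_k\}$. The graph is still a DAG. By Lemma 1, $T_{w_i}(B)=T_{w_{i-1}}(B)+B$, and by Lemma 2, $t_{w_i}=1+t_{w_{i-1}}$. Hence
$$T_{w_k}(B)=T_v(B)+kB,\qquad t_{w_k}=\alpha+k=:c .$$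
At $v'$ we have $T^-=T_v$ and $T^+=T_{w_k}$ (at nonnegative arguments), $t^-=\alpha$ and $t^+=c$. So $t_{v'}=p(1+\alpha)$ with $p=\frac c{1+c}$, and $p\ge\frac12$ because $c\ge k\ge1$.

**Step 3: choose the new residue class.** Let $M=Q+A+kQ=Q(1+c)$. Then $\gcd(k,M)=\gcd(k,Q+A)=1$, so $\gcd(k,NM)=1$. Let $r'$ satisfy $kr'\equiv-1\pmod{NM}$. Then $\gcd(r',NM)=1$. Modulo $N$ we have $kr'\equiv-1\equiv kr$, and $k$ is invertible, so $r'\equiv r\pmod N$.

**Step 4: find a bid that balances (4).** Let $B\equiv r'\pmod{NM}$ be large. Then $NM$ divides $kB+1$. Define $b$ by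
$$b+1=\frac{kB+1}{1+c}=QN\cdot\frac{kB+1}{NM}.$$
This is a positive integer and a multiple of $N$. So $b\ge0$ and $B-b-1\equiv B\equiv r\pmod N$. Since $1+c-k=1+\alpha$,
$$B-b-1=\frac{(1+\alpha)B-1}{1+c}\ \ge\ \frac{1+\alpha}{1+c}B-1\ \longrightarrow\ \infty .$$
So, for $B$ large enough, the induction hypothesis applies both at $B$ and at $B-b-1$:
$$T^-(B)+b=\alpha B-e+b,\qquad T^+(B-b-1)=(\alpha+k)(B-b-1)-e=c(B-b-1)-e .$$
These two numbers are equal: since $c-\alpha=k$, equality means $b+c(b+1)=kB$, that is $(b+1)(1+c)=kB+1$.

**Step 5: read off the loss.** In (4) the first argument of the maximum is strictly increasing in the bid and the second is nonincreasing. They agree at $b$, so a larger bid increases the first argument, and a smaller bid does not decrease the second. The minimum is attained at $b$: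
$$T_{v'}(B)=\alpha B-e+\frac{kB+1}{1+c}-1=\frac{\alpha(1+c)+k}{1+c}\,B-e-\frac c{1+c}.$$
Since $\alpha+k=c$, the numerator is $c+\alpha c=c(1+\alpha)$, so the coefficient of $B$ is $p(1+\alpha)=t_{v'}$. Thus $T_{v'}(B)=t_{v'}B-(e+p)$ for all large $B\equiv r'\pmod{NM}$. The number $e+p$ is rational and at least $(n+1)/2$. So $v'$, $e+p$, $NM$ and $r'$ are data for $n+1$. $\square$

Theorem B follows: for the vertex $v$ of Lemma 5, $T_v(B)=t_vB-e\le t_vB-n/2$ for all large $B\equiv r\pmod N$, and there are infinitely many of these. $\blacksquare$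

**The first two levels with numbers.** From $n=0$ we have $\alpha=1$, $Q=A=1$, $N=1$. The only condition is $k\equiv1\pmod2$; take $k=1$. Then $c=2$, $p=\frac23$, $M=3$ and $r'=2$. The new vertex is $g$ of Game 3, and the lemma says $T_g(B)=\frac43B-\frac23$ for large $B\equiv2\pmod3$, in agreement with $\lfloor\frac43B\rfloor$.

For the next level $\alpha=\frac43$, $A=4$, $Q=3$, $N=3$, $r=2$. We need $2k\equiv-1\pmod3$ and $k\equiv1\pmod7$; again $k=1$ works. So take $w'\to\{g,\bot\}$ and $g'\to\{g,w'\}$. Now $c=\frac73$, $p=\frac7{10}$, $M=10$, $NM=30$, $r'=29$ and $t_{g'}=\frac7{10}\cdot\frac73=\frac{49}{30}$. At $B=29$ the bid is given by $b+1=30/\frac{10}3=9$, so $b=8$. The two sides of (4) are $T_g(29)+8=38+8=46$ and $T_{w'}(20)=T_g(20)+20=26+20=46$. So $T_{g'}(29)=46$, while $t_{g'}\cdot29=\frac{1421}{30}=46+\frac{41}{30}$. The loss is $\frac{41}{30}=\frac23+\frac7{10}$, as the lemma says.
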